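# Commuting quasisymmetries of the Julia sets of $z^d+c$

## 1. Quasisymmetries, Julia sets, external rays, and some groups

**Definition (quasisymmetry).** A homeomorphism $\phi\colon X\to Y$ between metric spaces is a quasisymmetry if there is a homeomorphism $\eta\colon[0,\infty)\to[0,\infty)$ with
$$\frac{d(\phi(x),\phi(y))}{d(\phi(x),\phi(z))}\le \eta\!\left(\frac{d(x,y)}{d(x,z)}\right)\qquad\text{for all }x,y,z\in X,\ x\ne z .$$

The identity map from $[0,1]$ with the usual metric to $[0,1]$ with the metric $|x-y|^{1/2}$ is a quasisymmetry, with $\eta(t)=\sqrt t$. The homeomorphism $\phi(x)=e^{1-1/x}$, $\phi(0)=0$, of $[0,1]$ is not: for $x=0$, $y=2s$, $z=s$ the right-hand side is $\eta(2)$, while $\phi(2s)/\phi(s)=e^{1/(2s)}$ is unbounded as $s\to0$.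

If $\phi_1,\phi_2$ are quasisymmetries with functions $\eta_1,\eta_2$, then $\phi_2\phi_1$ is one with $\eta_2\circ\eta_1$, and $\phi_1^{-1}$ is one with $t\mapsto 1/\eta_1^{-1}(1/t)$. So the quasisymmetries $X\to X$ form a group under composition, the quasisymmetry group $QS(X)$. If $X$ and $Y$ are related by a quasisymmetry, conjugation gives $QS(X)\cong QS(Y)$.

**Definition (bi-Lipschitz map).** A bijection $\phi$ is $\Lambda$-bi-Lipschitz if $\Lambda^{-1}d(x,y)\le d(\phi(x),\phi(y))\le\Lambda\, d(x,y)$. We write $\mathrm{BiLip}(X)$ for the group of bi-Lipschitz self-homeomorphisms of $X$.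

Such a map is a quasisymmetry with $\eta(t)=\Lambda^2t$. So $\mathrm{BiLip}(X)\le QS(X)$, and every map built below will be bi-Lipschitz. Example: a piecewise linear homeomorphism of $[0,1]$ with finitely many pieces.

**Definition (Julia set).** For $f(z)=z^d+c$, $d\ge2$, the filled Julia set $K$ is the set of points with bounded orbit, and $J=J_f=\partial K$ is the Julia set, with the Euclidean metric. The components of $\mathrm{int}\,K$ are the bounded Fatou components.

For $c=0$, $K$ is the closed unit disc and $J$ the unit circle. Our running example is the *basilica*, $f(z)=z^2-1$, where $0\mapsto-1\mapsto0$, so $0$ is periodic of period $2$. Put $\omega=e^{2\pi i/d}$ and $k(z)=\omega z$. Then $f\circ k=f$, so $kK=K$ and $kJ=J$; and $f(x)=f(y)$ if and only if $x=k^jy$ for some $j$.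

**Definition (external rays).** Let $K$ be connected. The Böttcher coordinate $\phi\colon\mathbb C\setminus K\to\mathbb C\setminus\overline{\mathbb D}$ is the conformal isomorphism with $\phi(f(z))=\phi(z)^d$ and $\phi(z)/z\to1$ at $\infty$. The external ray of angle $t\in\mathbb R/\mathbb Z$ is $R_t=\phi^{-1}(\{\rho e^{2\pi it}:\rho>1\})$.

Distinct rays are disjoint, $f(R_t)=R_{dt}$, the set $f^{-1}(R_t)$ is a disjoint union of $d$ rays, and $k(R_t)=R_{t+1/d}$. If $K$ is locally connected, every ray lands (its end nearer $K$ converges to one point), and the landing points define a continuous surjection $\kappa\colon\mathbb R/\mathbb Z\to J$, the Carathéodory loop. The rays landing at a given repelling periodic point form a finite nonempty set.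

For $c=0$ the rays are straight and $\kappa(t)=e^{2\pi it}$. For the basilica, put $a=\frac{1-\sqrt5}2$ and $a'=\frac{1+\sqrt5}2$, the fixed points of $f$. We claim that exactly $R_{1/3}$ and $R_{2/3}$ land at $a$. The set $\phi^{-1}((1,\infty))=R_0$ is real, because $\phi(\bar z)=\overline{\phi(z)}$, and $K\cap\mathbb R=[-a',a']$, so $R_0=(a',\infty)$ lands at $a'$. The map $f$ is an orientation-preserving local homeomorphism at $a'$, so it permutes the rays landing there and preserves their cyclic order; it fixes $R_0$, so it fixes them all. It interchanges $R_{1/3}$ and $R_{2/3}$, so these do not land at $a'$. Their landing points are fixed by $f^2$ and lie in $J$. Now $f^2(z)-z=z(z+1)(z^2-z-1)$, and $0,-1\notin J$, so both rays land at $a$. At $a$ the map $f$ acts on the finite cyclically ordered set of rays as a rotation with an orbit of length $2$, so every orbit has length $2$. The only angles of exact period $2$ under doubling are $1/3$ and $2/3$.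

**Definition (modular group).** The modular group is the free product $\mathbb Z_2*\mathbb Z_3$.

If $h,k$ generate the factors, its nontrivial elements are the alternating words in $h$ and $k^{\pm1}$; for example $hk$ has infinite order.

**Definition (virtually free).** A group is virtually free if it has a free subgroup of finite index.

A finite group is virtually free, with the trivial subgroup as witness. Lemma 3 below shows that $\mathbb Z_2*\mathbb Z_3$ is virtually free and that $\mathbb Z^2$ is not.

**Definition (Thompson's group $F$).** In a finite rooted binary tree each node has either no children (a leaf) or a left child and a right child. We name nodes by words in $L,R$: the root is the empty word and the children of $v$ are $vL,vR$. An element of $F$ is represented by a pair $(T,T')$ of such trees with the same number of leaves. Two pairs represent the same element if they are related by the moves "add two children to the $j$-th leaf of both trees" and their inverses. The product of the classes of $(T,T')$ and $(T',T'')$ is the class of $(T,T'')$; any two elements have representatives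 that can be multiplied in this way.

This is the tree-pair description in Cannon–Floyd–Parry, Enseign. Math. 42 (1996). If a word stands for a dyadic interval (the root for $[0,1]$, and $vL,vR$ for the halves of $v$), then $(T,T')$ becomes the homeomorphism of $[0,1]$ that maps the $j$-th leaf interval of $T$ affinely onto the $j$-th leaf interval of $T'$. Example: leaves $LL,LR,R$ for $T$ and $L,RL,RR$ for $T'$ give
$$A(x)=2x\ \text{ on }[0,\tfrac14],\qquad A(x)=x+\tfrac14\ \text{ on }[\tfrac14,\tfrac12],\qquad A(x)=\tfrac x2+\tfrac12\ \text{ on }[\tfrac12,1].$$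
Since $A^{-1}(x)=x/2$ on $[0,\frac12]$, the points $A^{-j}(\frac12)=2^{-j-1}$ are distinct, so $A$ has infinite order.

**Definition (wreath product, bounded sequences).** $F\wr\mathbb Z_d=F^d\rtimes\mathbb Z_d$, where a generator of $\mathbb Z_d$ permutes the $d$ factors cyclically. The group of bounded integer sequences under addition is $\ell^\infty(\mathbb N,\mathbb Z)$.

In $F\wr\mathbb Z_2$, for example, the generator $\sigma$ of $\mathbb Z_2$ satisfies $\sigma(x,y)\sigma^{-1}=(y,x)$. The sequence $(1,-1,1,-1,\dots)$ lies in $\ell^\infty(\mathbb N,\mathbb Z)$ and $(1,2,3,\dots)$ does not.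

## 2. The modular group conjecture and the subgroup $\mathbb Z^2$

Let $f(z)=z^3+c$ with $c\approx0.2099+1.0935i$, the parameter chosen so that $0$ is periodic with period exactly $4$. The following is taken from James Belk, Bradley Forrest, "Quasisymmetries of finitely ramified Julia sets", arXiv:2310.17442 (2023). The map $f$ has a fixed point $p\approx0.0816+0.7257i$ that is the landing point of exactly two external rays, so $J_f\setminus\{p\}$ has two components. There is a quasisymmetry $h$ of $J_f$ of order two that switches these components. With the rotation $k(z)=e^{2\pi i/3}z$ it generates a subgroup $\langle h,k\rangle\cong\mathbb Z_2*\mathbb Z_3$ of $QS(J_f)$. The conjecture says that the full group $QS(J_f)$ is isomorphic to $\mathbb Z_2*\mathbb Z_3$. Are there other quasisymmetries, enough to change the isomorphism type?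

There are, and the conjecture is false. From now on, unless stated otherwise, $f(z)=z^d+c$ with $d\ge2$, and $0$ is periodic of exact period $n\ge2$. The question is the case $d=3$, $n=4$, and nothing else about $c$ is used.

**Theorem 1.** There is $\varphi\in\mathrm{BiLip}(J)$ of infinite order such that $\varphi$ and $k\varphi k^{-1}$ commute and generate $\mathbb Z^2$. Hence, for $d=3$, $n=4$, $QS(J_f)\not\cong\mathbb Z_2*\mathbb Z_3$.

**Theorem 2.** (a) $\mathrm{BiLip}(J)$ contains $F\wr\mathbb Z_d=F^d\rtimes\mathbb Z_d$, where $F$ is Thompson's group and $\mathbb Z_d=\langle k\rangle$.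

(b) $\mathrm{BiLip}(J)$ contains a copy of $\ell^\infty(\mathbb N,\mathbb Z)$. So $QS(J)$ is uncountable and contains a free abelian group of rank $2^{\aleph_0}$.

(c) If $z^d+c$ ($d\ge2$) has an attracting cycle of any period $n\ge1$ in $\mathbb C$, then $QS(J_c)\supseteq F\wr\mathbb Z_d$ and $QS(J_c)\supseteq\ell^\infty(\mathbb N,\mathbb Z)$, up to isomorphism. So no connected Julia set of a hyperbolic unicritical polynomial has a countable or virtually free quasisymmetry group.

For the parameter of the question, then, $QS(J_f)$ is uncountable, hence strictly larger than $\langle h,k\rangle$, and it contains $F\wr\mathbb Z_3$. The second sentence of Theorem 1 follows from the first by the next lemma.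

**Lemma 3.** A virtually free group contains no $\mathbb Z^2$, and $\mathbb Z_2*\mathbb Z_3$ is virtually free.

*Proof.* Let $G_0\le G$ be free of finite index and $Z\le G$ with $Z\cong\mathbb Z^2$. Then $Z\cap G_0$ has finite index in $Z$, so it is again isomorphic to $\mathbb Z^2$. As a subgroup of a free group it is free, and an abelian free group is cyclic: contradiction. Now let $G=\mathbb Z_2*\mathbb Z_3$ act on its Bass–Serre tree. Vertex stabilizers are the conjugates of the two factors, and edge stabilizers are trivial. Both factors inject into $\mathbb Z_2\times\mathbb Z_3$, so the kernel of $G\to\mathbb Z_2\times\mathbb Z_3$, which has index $6$, acts freely on the tree and is therefore free. $\square$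

**The circle by hand.** For $c=0$ (so $n=1$, which Theorem 1 excludes) the claim is elementary. Write the points of the unit circle as $t\in\mathbb R/\mathbb Z$; arc length and Euclidean distance are bi-Lipschitz equivalent. Let $\varphi(t)=A(dt)/d$ on $[0,1/d]$, with $A$ as above, and $\varphi=\mathrm{id}$ elsewhere. Then $\varphi$ is bi-Lipschitz of infinite order, and $k\varphi k^{-1}$ is supported in $[1/d,2/d]$. The two maps move points of disjoint open arcs only, so they generate $\mathbb Z^2$.

For $n\ge2$ the Fatou component containing $0$ is bounded by a closed curve on which $f^n$ acts like $t\mapsto dt$ and $k$ like $t\mapsto t+1/d$, so one can copy the circle map there. But $J$ has pieces attached all along this curve, and they must be carried along. The natural tools are $f^n$ and its inverse branches, on pieces of $J$ cut off by external rays. Two things can go wrong, and we will meet each in an example: an inverse branch may not exist on the piece (Section 4), and maps that are bi-Lipschitz on pieces may fail to be Lipschitz after gluing (Section 7).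

## 3. Internal coordinates and the Hubbard tree

Let $c_i=f^i(0)$, $P=\{c_0,\dots,c_{n-1}\}$, and let $U_i$ be the Fatou component containing $c_i$. We use these textbook facts. The map $f$ is hyperbolic: $|(f^m)'|\ge C\mu^m$ on $J$ with $C>0$, $\mu>1$. The sets $J,K$ are connected and locally connected, and so is the boundary of each bounded Fatou component. Periodic points in $J$ are repelling. Every bounded Fatou component is simply connected and is mapped to $U_0$ by some iterate, and $f^{nj}\to0$ on $U_0$ as $j\to\infty$.

The $U_i$ are distinct. If two of them agreed, applying an iterate would give $U_i=U_0$ with $0<i<n$; but $f^{nj}(c_i)=c_i\not\to0$.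

From plane topology we use the following. A Jordan curve in $\hat{\mathbb C}$ has two complementary components, each with boundary the whole curve and with closure a closed disc (Schoenflies). A crosscut of a Jordan domain $\Omega$ is an arc with its endpoints on $\partial\Omega$ and the rest in $\Omega$. It cuts $\Omega$ into exactly two Jordan domains, each bounded by the crosscut and one of the two arcs of $\partial\Omega$ between its endpoints.

**Step 3.1 (Fatou components are Jordan domains).** This lets us extend coordinates to the boundary. Let $V$ be a bounded Fatou component. Since $\partial V$ is locally connected, a Riemann map $\mathbb D\to V$ extends continuously to $\overline{\mathbb D}$. Suppose two radii had the same endpoint $x$. Their images form a Jordan curve $\Gamma\subset V\cup\{x\}\subset K$. The connected unbounded set $\mathbb C\setminus K$ misses $\Gamma$, so the inside of $\Gamma$ lies in $\mathrm{int}\,K$; it is connected and meets $V$ near $\Gamma\cap V$, so it lies in $V$. The images of the two open sectors between the radii are the two sides of $\Gamma$ near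 a point of $\Gamma\cap V$, so one sector is mapped inside $\Gamma$. By the F. and M. Riesz theorem almost all radii of that sector land at points different from $x$. Such a landing point lies in $\partial V$, hence not on $\Gamma$, hence inside $\Gamma$, hence in $V$: contradiction. So the extension is injective on the circle.

**Step 3.2 (coordinates on $\overline{U_0}$ and $\overline{U_1}$).** We want a coordinate in which $f^n$ is $w\mapsto w^d$ and $k$ is a rotation. Let $B\colon\mathbb D\to U_0$ be a Riemann map with $B(0)=0$. Only $U_0$ contains the critical point, so $f^n\colon U_0\to U_0$ is proper of degree $d$, and $0$ is its own only preimage, with multiplicity $d$. Hence $B^{-1}f^nB$ is $w\mapsto uw^d$ with $|u|=1$; rotating $B$ we get $u=1$. By Step 3.1, $B$ extends to a homeomorphism $\overline{\mathbb D}\to\overline{U_0}$, and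
$$f^n(B(w))=B(w^d),$$
where $B$ is unique up to $B\mapsto B(\zeta\,\cdot)$ with $\zeta^{d-1}=1$. The rotation $k$ permutes Fatou components and fixes $0$, so $kU_0=U_0$, and $B^{-1}kB$ is an automorphism of $\mathbb D$ fixing $0$ with derivative $\omega$; thus $kB(w)=B(\omega w)$. Consequently $B_1(w^d):=f(B(w))$ is well defined, and it is injective since $f(x)=f(y)$ only if $x=k^jy$. It gives a homeomorphism $B_1\colon\overline{\mathbb D}\to\overline{U_1}$, conformal inside, with $B_1(0)=c_1$ and $f^nB_1(w)=B_1(w^d)$. Replacing $B$ by $B(\zeta\,\cdot)$ replaces $B_1$ by $B_1(\zeta^d\,\cdot)=B_1(\zeta\,\cdot)$.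

**Definition (internal rays, regulated arcs, Hubbard tree).** The closed internal ray of $U_0$ of angle $t$ is $B([0,1]e^{2\pi it})$. If $V\ne U_0$ is a bounded Fatou component, the first iterate mapping $V$ to $U_0$ is conformal on $V$ and extends to a homeomorphism of the closures; the closed internal rays of $V$ are the preimages of those of $U_0$, and its center is the preimage of $0$. A regulated arc is an arc in $K$ that meets the closure of each bounded Fatou component in a subset of the union of two closed internal rays.

By Douady–Hubbard (*Étude dynamique des polynômes complexes*, Exp. IV), any $x,y\in K$ are joined by a unique regulated arc $[x,y]$; the Hubbard tree $\mathcal H=\bigcup[c_i,c_j]$ is a finite tree whose endpoints lie in $P$, and $f(\mathcal H)\subset\mathcal H$. Subarcs of regulated arcs are regulated. For $U_1$ the internal rays are the sets $B_1([0,1]\zeta)$ with $|\zeta|=1$, because $f^{n-1}B_1=B$.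

**Basilica.** Here $B$ is unique, so $B(\bar w)=\overline{B(w)}$, and $U_0\cap\mathbb R=B((-1,1))$ is an interval $(-x,x)$ with endpoints $B(\pm1)$. The point $B(1)\in J$ is fixed by $f^2$, so it is $a$ or $a'$. It is not $a'$, since then $-1\in U_0$. So $B(1)=a$ and $B([0,1])=[a,0]$. Since $B$ sends positive reals to negative reals and non-real points to non-real points, it sends $\operatorname{Im}w>0$ to the lower half-plane: internal angles $0<t<\frac12$ are below the real axis. Because $a^2-1=a$, $f$ maps $[a,0]$ onto $[-1,a]$, which is therefore a closed internal ray of $U_1$. So $\mathcal H=[-1,a]\cup[a,0]=[-1,0]$, with endpoints $-1,0$, and $f(\mathcal H)=\mathcal H$.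

**Step 3.3 (how the tree leaves a Fatou component).** We show that for $j\ne i$ the set $[c_i,c_j]\cap\overline{U_i}$ is exactly one closed internal ray of $U_i$. Let $x$ lie in this set. The segment from $c_i$ to $x$ along the internal ray through $x$ meets the closure of any other Fatou component in at most one point, which is a boundary point and thus lies on an internal ray there; so this segment is regulated. By uniqueness it is $[c_i,x]$, and $[c_i,x]\subset\overline{U_i}$ is a subarc of $[c_i,c_j]$. So the intersection is a subarc starting at $c_i$ and lying in one internal ray. Since $c_j\notin\overline{U_i}$, the subarc has a last point before $c_j$; this point is not in the open set $U_i$, so it lies on $\partial U_i$, and the subarc is the whole closed ray.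

**Step 3.4 ($c_1$ is an endpoint of $\mathcal H$).** This forces all arcs leaving $c_1$ into one direction. Let $v(x)$ be the number of germs of $\mathcal H$ at $x$. As $f$ is injective near $x\ne0$ and $f(\mathcal H)\subset\mathcal H$, we have $v(f(x))\ge v(x)$ for $x\in\mathcal H\setminus\{0\}$. If $v(c_1)\ge2$, then $v\ge2$ at $c_1,c_2,\dots,c_{n-1},c_n=0$, that is, on all of $P$. But $\mathcal H$ has more than one point since $n\ge2$, so it has endpoints, and they lie in $P$: contradiction.

**Step 3.5 (normalization, and directions at $0$).** We show that $\mathcal H$ leaves $0$ only along internal angles that are multiples of $1/d$. By Steps 3.3 and 3.4 all arcs $[c_1,c_i]$, $i\ne1$, start with the same internal ray $B_1([0,1]\zeta_1)$. Since $f^n(\mathcal H)\subset\mathcal H$, the germ of $B_1([0,1]\zeta_1^d)$ at $c_1$ also lies in $\mathcal H$, so $\zeta_1^d=\zeta_1$. Replacing $B$ by $B(\zeta_1\,\cdot)$ we may assume $\zeta_1=1$. If $[0,c_i]$, $i\ne0$, starts with $B([0,1]\zeta)$, then applying $f$ gives the germ of $B_1([0,1]\zeta^d)$ in $\mathcal H$ at $c_1$, so $\zeta^d=1$. Put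 $r=B(1)$ and $r_j=k^jr=B(\omega^j)$, so $r_0=r$. Then $f^n(r)=r$, and $r\in J$ is repelling. We have shown, for $1\le i\le n-1$:
$$[0,c_i]\cap\overline{U_0}=B([0,1]\omega^m)\quad\text{for some }m, \tag{1}$$
and likewise $k^j[0,c_i]\cap\overline{U_0}$ is some $B([0,1]\omega^{m'})$, since $k\overline{U_0}=\overline{U_0}$.

## 4. A domain between $r$ and $kr$ that avoids the postcritical set

**Step 4.1 (rays at $r$ are fixed by $f^n$).** We will cut along such rays, so the cuts should be invariant. Let $\Theta$ be the finite nonempty set of external rays landing at $r$. At $r$ the map $f^n$ is an orientation-preserving local homeomorphism. It permutes the finite set consisting of $\Theta$ and the internal ray $B([0,1))$, preserving the cyclic order at $r$, and it fixes the internal ray. Hence it fixes every ray in $\Theta$. The rays landing at $r_j$ are those in $k^j\Theta$.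

For $R\in\Theta$ let $\Gamma_R=B([0,1])\cup R\cup\{\infty\}$, an arc from $0$ to $\infty$ in $\hat{\mathbb C}$. For $R,R'\in\Theta$ the set $\Gamma_R\cup k\Gamma_{R'}$ is a Jordan curve: the two arcs have different internal angles $0,1/d$ and external rays with different landing points $r\ne r_1$. Let
$$\Sigma=\{B(\rho e^{2\pi it}):0<\rho\le1,\ 0<t<1/d\},$$
a connected set disjoint from this curve, and let $\Delta_{R,R'}$ be the complementary component of the curve that contains $\Sigma$.

**An arbitrary pair of rays fails.** For the basilica $r=a$, $r_1=-a$, $\Theta=\{R_{1/3},R_{2/3}\}$ and $k\Theta=\{R_{5/6},R_{1/6}\}$. First take the curve $[a,-a]\cup R_{2/3}\cup R_{5/6}\cup\{\infty\}$. By the symmetry of $\phi$ these rays lie in the lower half-plane. The upper half-plane therefore lies in one complementary component, and near $0$ this is not the side of $\Sigma$. So $\Omega_0=\Delta_{R_{2/3},R_{1/3}}$ lies in the open lower half-plane. Now take instead $\Delta=\Delta_{R_{1/3},R_{1/3}}$, bounded by $[a,-a]\cup R_{1/3}\cup R_{5/6}\cup\{\infty\}$. This curve misses $\Omega_0$, so $\Omega_0\subset\Delta$.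 The rays in $\Delta$ have angles in one of the two arcs with endpoints $\frac13,\frac56$; since rays in $\Omega_0$ have angles in $(\frac23,\frac56)$, it is the arc $(\frac13,\frac56)$. So $R_{1/2}\subset\Delta$. This is the ray $(-\infty,-a')$, and the interval $(-\infty,a)$ misses the curve, so $-1\in\Delta$. But $f^2(z)=-1$ only for $z=\pm1$, and both are critical points of $f^2$, so no continuous right inverse of $f^2$ exists near $-1$. There is no inverse branch on this $\Delta$.

What saves us is to take the smallest domain and to prove that it always misses $P$ and its rotates.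

**Step 4.2 (the minimal domain).** Choose $(\alpha,\beta)\in\Theta^2$ such that $\Omega:=\Delta_{\alpha,\beta}$ contains as few rays of $\Theta\cup k\Theta$ as possible. We claim:
$$\Omega\text{ contains no external ray landing at }r\text{ or }r_1. \tag{2}$$
Suppose $R\in\Theta$ lies in $\Omega$. It gives a crosscut from $r$ to $\infty$, which cuts $\Omega$ into two domains with boundaries $R\cup\alpha\cup\{r,\infty\}$ and $\Gamma_R\cup k\Gamma_\beta$. The connected set $\Sigma$ lies in one of them. The point $B(\frac12)\in\overline\Sigma\cap\partial\Omega$ is not on the first boundary, hence not in the closure of the first domain. So $\Sigma$ lies in the second, which is therefore $\Delta_{R,\beta}$. It is contained in $\Omega$ and does not contain $R$, so it contains fewer rays of $\Theta\cup k\Theta$: contradiction. If $kR'\in k\Theta$ lies in $\Omega$, the two domains have boundaries $kR'\cup k\beta\cup\{r_1,\infty\}$ and $\Gamma_\alpha\cup k\Gamma_{R'}$; by the same argument with $B(\frac12)$ the second is $\Delta_{\alpha,R'}$, again a contradiction.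

For the basilica $\Omega=\Omega_0$: it contains neither $R_{1/3},R_{1/6}$, which lie in the upper half-plane, nor $R_{2/3},R_{5/6}$, which lie in its boundary.

**Step 4.3 ($\Omega$ inside $\overline{U_0}$).** We record which part of $\overline{U_0}$ is in $\overline\Omega$. We have $\partial\Omega\cap K=B([0,1])\cup B([0,1]\omega)$ and $\partial\Omega\cap J=\{r,r_1\}$. Both complementary components of $\partial\Omega$ come arbitrarily close to $B(\frac12)$, and near $B(\frac12)$ the complement of $\partial\Omega$ lies in $\Sigma\cup\Sigma'$, where $\Sigma'=\{B(\rho e^{2\pi it}):0<\rho\le1,\ 1/d<t<1\}$. Since $\Sigma\subset\Omega$ and $\Sigma'$ is connected and misses $\partial\Omega$, we get $\Sigma'\cap\overline\Omega=\emptyset$. Hence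
$$\overline{U_0}\cap\overline\Omega=\{B(\rho e^{2\pi it}):0\le\rho\le1,\ 0\le t\le1/d\},\qquad \overline{U_0}\cap\Omega=\Sigma. \tag{3}$$

**Step 4.4 ($J\cap\Omega$ is an image of an arc of angles).** This gives the path connectedness used in Lemma 4. An external ray other than $\alpha,k\beta$ misses $\partial\Omega$, so it lies in $\Omega$ or is disjoint from $\overline\Omega$. The set $(\mathbb C\setminus K)\setminus(\alpha\cup k\beta)$ has two components, both disjoint from $\partial\Omega$. As both sides of $\partial\Omega$ occur near a point of $\alpha$, exactly one of the two components lies in $\Omega$. So the rays in $\Omega$ are those with angle in an open arc $I\subset\mathbb R/\mathbb Z$ whose endpoints are the angles of $\alpha$ and $k\beta$. For $t\in I$ we have $\kappa(t)\in J\cap\overline\Omega=(J\cap\Omega)\cup\{r,r_1\}$, and $\kappa(t)\notin\{r,r_1\}$ by (2); so $\kappa(I)\subset\Omega$. Conversely, a point of $J\cap\Omega$ is the landing point of some ray; this ray meets $\Omega$ and is not $\alpha$ or $k\beta$, so it lies in $\Omega$. Hence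
$$J\cap\Omega=\kappa(I)\ \text{ is path connected},\qquad J\cap\overline\Omega=\kappa(\overline I). \tag{4}$$

**Lemma 4.** $\overline\Omega\cap Q=\{0\}$, where $Q=\bigcup_jk^jP$.

*Proof.* The strategy: a point of $Q$ in $\Omega$ would be attached to $U_0$ at $r$ or $r_1$ through its branch of the tree, and also at another point of $\partial U_0$ through $J\cap\Omega$. The resulting loop in $K$ is impossible, since $K$ has no holes.

For $i\ge1$, $k^jU_i\ne k^jU_0=U_0$, so $Q\cap\overline{U_0}=\{0\}$. As $\partial\Omega\cap K\subset\overline{U_0}$ and $Q\subset K$, we get $Q\cap\partial\Omega=\{0\}$. Suppose $y_0=k^jc_i\in\Omega$; then $i\ge1$. Let $V=k^jU_i\ne U_0$. By (1) the arc $k^j[0,c_i]$ is $B([0,1]\omega^m)$ followed by an arc from $r_m$ to $y_0$. Let $\gamma'$ be the latter arc without $r_m$. It is disjoint from $\overline{U_0}$ and lies in $K$, so it misses $\partial\Omega$. Being connected and containing $y_0$, it lies in $\Omega$. So $r_m\in\overline\Omega$, and $r_m\in\{r,r_1\}$ by (3).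

The connected set $V$ misses $\overline{U_0}$, hence $\partial\Omega$, and contains $y_0$, so $V\subset\Omega$. Choose $y\in\partial V\setminus\{r,r_1\}$; then $y\in J\cap\overline\Omega\setminus\{r,r_1\}=J\cap\Omega$. Concatenate the arc $\gamma'$ from $r_m$ to $y_0$, a path from $y_0$ to $y$ in $V\cup\{y\}$ (Step 3.1), and, by (4), a path in $J\cap\Omega$ from $y$ to a point of $\partial U_0\cap\Sigma$. This is a path $\gamma\colon[0,1]\to K\setminus U_0$ with $\gamma(0)=r_m$, $\gamma((0,1])\subset\Omega$, $\gamma((0,\epsilon])\cap\overline{U_0}=\emptyset$ for some $\epsilon>0$, and $\gamma(1)\in\overline{U_0}$.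

Let $s_1=\min\{s\ge\epsilon:\gamma(s)\in\overline{U_0}\}$ and $x=\gamma(s_1)$. Then $x\in\partial U_0\cap\Omega$, so $x\ne r_m$. The Peano continuum $\gamma([0,s_1])$ contains an arc $A$ from $r_m$ to $x$, and $A\setminus\{r_m,x\}\subset\gamma((0,s_1))$ is disjoint from $\overline{U_0}$. Close $A$ by a crosscut $\xi$ of $U_0$ from $x$ to $r_m$ (the $B$-image of a chord). The Jordan curve $A\cup\xi$ lies in $K$. Its inside $D$ misses the connected unbounded set $\mathbb C\setminus K$, so $D\subset\mathrm{int}\,K$. Near a point of $\xi$ inside $U_0$, $D$ meets $U_0$; being connected, $D\subset U_0$. Hence $A\subset\overline D\subset\overline{U_0}$, contradicting the choice of $A$. $\square$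

## 5. Two self-embeddings of $\Omega$

**Step 5.1 (lifting).** We construct the two contractions, one for each end of $\Omega$. Let $\Omega^*=\overline\Omega\setminus\{0,\infty\}$, a closed disc minus two boundary points: it is simply connected and locally path connected, and it misses $Q$ by Lemma 4. The critical values of $f^n$ are the points of $P$, so $f^n\colon\mathbb C\setminus f^{-n}(P)\to\mathbb C\setminus P$ is a covering. Neither $\mathrm{id}$ nor $k^{-1}$ maps a point of $\Omega^*$ into $P$ (for $k^{-1}$, because $kP\subset Q$), so both lift to $\Omega^*$. Let $\psi_L,\psi_R\colon\Omega^*\to\mathbb C$ be the continuous lifts with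
$$\begin{aligned} f^n\circ\psi_L&=\mathrm{id}, & \psi_L(B(\rho^de^{2\pi it}))&=B(\rho e^{2\pi it/d}),\\ f^n\circ\psi_R&=k^{-1}, & \psi_R(B(\rho^de^{2\pi it}))&=B(\rho e^{2\pi i(t/d+1/d-1/d^2)}),\end{aligned}\tag{5}$$
for $0<\rho\le1$, $0\le t\le1/d$. The formulas do define lifts on the connected set $\overline{U_0}\cap\Omega^*$: $f^n$ multiplies the angle by $d$, and for $\psi_R$ this gives $t+1-1/d\equiv t-1/d$. A lift is determined by one value, so the global lifts with a prescribed value from (5) satisfy all of (5).

Put $q_L=f^n$ and $q_R=kf^n$. Then $q_L\psi_L=\mathrm{id}$ and $q_R\psi_R=\mathrm{id}$, so $\psi_L,\psi_R$ are injective. With $r_L=B(e^{2\pi i/d^2})$ and $r_R=B(e^{2\pi i(1/d-1/d^2)})$, (5) gives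
$$\psi_L(r)=r,\quad\psi_L(r_1)=r_L,\quad\psi_R(r)=r_R,\quad\psi_R(r_1)=r_1. \tag{6}$$
Both maps extend continuously and injectively to $\overline\Omega$ by $0\mapsto0$, $\infty\mapsto\infty$: near $0$ use (5), near $\infty$ use $|f^n(\psi(z))|=|z|$, and $\psi(z)\ne0$ for $z\in\Omega^*$ because $f^n(0)=0\ne z$.

**Step 5.2 (images of the boundary).** We determine $\psi_L(\partial\Omega)$ and $\psi_R(\partial\Omega)$. By Step 4.1, $f^n$ maps $\alpha\cup\{r\}$ homeomorphically onto itself. The inverse is a lift of $\mathrm{id}$ fixing $r$, so by unique lifting it is $\psi_L$, and $\psi_L(\alpha)=\alpha$. Similarly $z\mapsto k(f^n|_{\beta\cup\{r\}})^{-1}(k^{-1}z)$ is a lift of $k^{-1}$ on $k\beta\cup\{r_1\}$ (since $f^nk=f^n$) that fixes $r_1$, so $\psi_R(k\beta)=k\beta$. Hence $\psi_L(\Gamma_\alpha)=\Gamma_\alpha$ and $\psi_R(k\Gamma_\beta)=k\Gamma_\beta$.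

The arc $C_L=\psi_L(k\Gamma_\beta)$ consists of the internal ray of angle $1/d^2\in(0,1/d)$, the point $\infty$, and $\psi_L(k\beta)$, which is a connected set inside $f^{-n}(k\beta)$ mapped onto $k\beta$ by $f^n$, so it is a whole external ray. It lands at $r_L\in\Sigma\subset\Omega$, so it is neither $\alpha$ nor $k\beta$; it misses $\partial\Omega$ and lies in $\Omega$. So $C_L$ is a crosscut of $\Omega$ from $0$ to $\infty$. Similarly $C_R=\psi_R(\Gamma_\alpha)$ is a crosscut from $0$ to $\infty$ through $r_R$, with internal angle $1/d-1/d^2\in(0,1/d)$.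

**Step 5.3 (images of $\Omega$).** We identify $\Omega_L:=\psi_L(\Omega)$ and $\Omega_R:=\psi_R(\Omega)$. The set $\Omega_L$ is connected and open (invariance of domain). It is relatively closed in the complement of $\psi_L(\partial\Omega)=\Gamma_\alpha\cup C_L$, because $\psi_L(\overline\Omega)$ is compact. So it is the component of this complement that contains $\Sigma_L=\psi_L(\Sigma)$, the sector $0<\rho\le1$, $0<t<1/d^2$. Let $W_1,W_2$ be the components of $\Omega\setminus C_L$, with boundaries $\Gamma_\alpha\cup C_L$ and $C_L\cup k\Gamma_\beta$. The point $B(\frac12)\in\overline{\Sigma_L}$ lies in $\partial\Omega$ and not on $\partial W_2$, so it is not in $\overline{W_2}$; hence $\Sigma_L\subset W_1$. As $W_1$ is a component of $\hat{\mathbb C}\setminus(\Gamma_\alpha\cup C_L)$, we conclude that $\Omega_L=W_1$ is the component of $\Omega\setminus C_L$ with boundary $\Gamma_\alpha\cup C_L$. In the same way, with $B(\omega/2)$ in place of $B(\frac12)$, $\Omega_R$ is the component of $\Omega\setminus C_R$ with boundary $C_R\cup k\Gamma_\beta$.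

Moreover, with $0<\rho\le1$ throughout,
$$\Omega_L\cap\overline{U_0}=\{0<t<1/d^2\},\qquad\Omega_R\cap\overline{U_0}=\{1/d-1/d^2<t<1/d\}. \tag{7}$$
Indeed $\Omega_L\cap\overline{U_0}\subset\Sigma$ contains $\Sigma_L$ and misses $C_L$. The sector $1/d^2<t<1/d$ is connected and misses $\partial\Omega_L$, and near $B(\frac12e^{2\pi i/d^2})\in\partial\Omega_L$ both sides of $\partial\Omega_L$ occur, so that sector is outside. The argument for $\Omega_R$ is the same.

**Step 5.4 ($\Omega_L\cap\Omega_R=\emptyset$).** The two copies must not overlap. First, $C_L\cap\Omega_R=\emptyset$. The internal ray of $C_L$ is not in $\Omega_R$ by (7), since $1/d^2\le1/d-1/d^2$. If $d\ge3$, the angles $1/d^2,\ 1/d-1/d^2,\ 1/d$ are distinct, so $C_L$ and $\partial\Omega_R=C_R\cup k\Gamma_\beta$ have different internal rays and external rays with different landing points. Thus $C_L\setminus\{0,\infty\}$ is connected and misses $\partial\Omega_R$; as it is not contained in $\Omega_R$, it misses $\Omega_R$. If $d=2$, then $r_L=r_R$. If the external ray of $C_L$ met $\Omega_R$, it would differ from the rays in $\partial\Omega_R$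 and so lie in $\Omega_R$. Its image under $q_R$ would then be an external ray in $q_R(\Omega_R)=\Omega$ landing at $q_R(r_R)=r$, contradicting (2). So in all cases the connected set $\Omega_R$ lies in one component of $\Omega\setminus C_L$. By (7) it contains points of $\Sigma$ outside $\Omega_L$, so it is disjoint from $\Omega_L$.

**Basilica.** Here $I=(\frac23,\frac56)$ and $r_L=r_R=B(i)$. The external ray of $C_L$ lies in $\Omega$ and its angle $\theta\in I$ satisfies $4\theta\equiv\frac56$, so $\theta=\frac{17}{24}$. That of $C_R$ satisfies $4\theta\equiv\frac23-\frac12=\frac16$, so $\theta=\frac{19}{24}$. Thus $\Omega_L$ and $\Omega_R$ contain the rays with angles in $(\frac{16}{24},\frac{17}{24})$ and $(\frac{19}{24},\frac{20}{24})$. The rays with angles $\frac{17}{24}$ and $\frac{19}{24}$ land together at $B(i)$, and what lies between them hangs on $J$ at that one point. For $d=3$, by contrast, $r_L=B(e^{2\pi i/9})$ and $r_R=B(e^{4\pi i/9})$ are different.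

## 6. The cell $E$ and its two ends

**Step 6.1 (cells).** We pass from domains to pieces of $J$. Put $E=J\cap\overline\Omega=(J\cap\Omega)\cup\{r,r_1\}=\kappa(\overline I)$. It is compact, connected and infinite, and $E\setminus\{r,r_1\}=J\cap\Omega$ is open in $J$. Since $f^{-1}(J)=J$ and $kJ=J$, a point $z\in\Omega^*$ lies in $J$ if and only if $\psi_L(z)$ does, and likewise for $\psi_R$. So
$$E_L:=\psi_L(E)=(J\cap\Omega_L)\cup\{r,r_L\},\quad E_R:=\psi_R(E)=(J\cap\Omega_R)\cup\{r_R,r_1\},\quad E_L\cap E_R=\{r_L\}\cap\{r_R\}. \tag{8}$$
For the last equality: $\Omega_L\cap\Omega_R=\emptyset$; the points $r,r_1$ are not in $\Omega$ and differ from each other and from $r_L,r_R$, so $r\notin E_R$ and $r_1\notin E_L$; and $r_L\notin\Omega_R$, $r_R\notin\Omega_L$ by (7).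

**Step 6.2 (openness and the middle piece).** We claim
$$E_L\setminus\{r_L\}\ \text{ and }\ E_R\setminus\{r_R\}\ \text{ are open in }E. \tag{9}$$
This is clear at points of the open sets $\Omega_L,\Omega_R$. As $\overline\Omega$ is a closed disc, $r$ has a small neighborhood $V$ in $\overline\Omega$ with $V\cap\Omega$ connected, $V\cap C_L=\emptyset$ and $r_1\notin V$. Since $r\in\partial\Omega_L$, $V\cap\Omega$ meets $\Omega_L$, which is a component of $\Omega\setminus C_L$; so $V\cap\Omega\subset\Omega_L$ and $V\cap E\subset E_L\setminus\{r_L\}$. For $E_R$ use $r_1,C_R,\Omega_R$ and a neighborhood missing $r$.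

So $M:=E\setminus\big((E_L\setminus\{r_L\})\cup(E_R\setminus\{r_R\})\big)$ is compact. By (8) the points $r_L,r_R$ belong to $M$, and
$$E=E_L\cup M\cup E_R,\quad E_L\cap M=\{r_L\},\quad M\cap E_R=\{r_R\},\quad r,r_1\notin M,\quad r\notin E_R,\quad r_1\notin E_L. \tag{10}$$
Put $N=J\setminus\Omega=(J\setminus E)\cup\{r,r_1\}$, a compact set with $N\cap E=\{r,r_1\}$. For a word $w=s_1\cdots s_m$ in $L,R$ let $\psi_w=\psi_{s_1}\cdots\psi_{s_m}\colon E\to E$, with $\psi_\emptyset=\mathrm{id}$.

For the basilica, $E_L,M,E_R$ are the $\kappa$-images of $[\frac{16}{24},\frac{17}{24}]$, $[\frac{17}{24},\frac{19}{24}]$, $[\frac{19}{24},\frac{20}{24}]$.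

**Step 6.3 (each $\psi_w$ is bi-Lipschitz).** The inverse of $\psi_w$ is a composition of the polynomials $q_L,q_R$, which are Lipschitz on compact sets. It remains to see that $\psi\in\{\psi_L,\psi_R\}$ is Lipschitz on $E$; let $q$ be the corresponding polynomial. For $a\in E$ the point $f^n(\psi(a))\in\{a,k^{-1}a\}$ is not in $P$, by Lemma 4 and $0\notin J$. So $\psi(a)$ is not a critical point, that is, $q'(\psi(a))\ne0$, and $q$ is injective and bi-Lipschitz near $\psi(a)$. If $\psi$ were not Lipschitz there would be $a_j,b_j\in E$ with $|\psi(a_j)-\psi(b_j)|/|a_j-b_j|\to\infty$; then $|a_j-b_j|\to0$, and along a subsequence $a_j,b_j\to a\in E$ and $\psi(a_j),\psi(b_j)\to\psi(a)$. But $|a_j-b_j|=|q(\psi(a_j))-q(\psi(b_j))|\ge\mathrm{const}\cdot|\psi(a_j)-\psi(b_j)|$ for large $j$: contradiction.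

**Step 6.4 (linearization at the ends).** Near its two ends $E$ should look self-similar. Let $(s,q,\psi,E_s,r_s)$ be $(r,q_L,\psi_L,E_L,r_L)$ or $(r_1,q_R,\psi_R,E_R,r_R)$. Then $q(s)=s=\psi(s)$. Let $\lambda=q'(s)$. For $s=r$, $|\lambda|>1$ because $r$ is repelling. For $s=r_1$, differentiating $f^n\circ k=f^n$ gives $q_R'(r_1)=\omega(f^n)'(r_1)=(f^n)'(r)$, so again $|\lambda|>1$. By Koenigs' theorem there are $\varepsilon_0>0$ and an injective holomorphic $g\colon\{|u|<\varepsilon_0\}\to\mathbb C$ with $g(0)=s$ and $q(g(u))=g(\lambda u)$ for $|u|<\varepsilon_0/|\lambda|$. Shrinking $\varepsilon_0$, $g$ is $\Lambda_g$-bi-Lipschitz for some $\Lambda_g\ge1$. Put $D_\varepsilon=g(\{|u|<\varepsilon\})$ and $\tau=g^{-1}$.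

**Lemma 5.** There is $\varepsilon\in(0,\varepsilon_0)$ such that $s$ is the only point of $\{r,r_1\}$ in $D_\varepsilon$, $E\cap D_\varepsilon\subset E_s$, and
$$\psi(z)=g(\lambda^{-1}\tau(z))\quad\text{for }z\in E\cap D_\varepsilon. \tag{11}$$
Moreover, for $z\in J\cap D_{\varepsilon/|\lambda|}$: $z\in E$ if and only if $q(z)\in E$.

*Proof.* The first property holds for small $\varepsilon$, and so does the second, by (9), since $s\in E_s\setminus\{r_s\}$. For $z\in E$ close to $s$, continuity gives $\psi(z)\in D_{\varepsilon_0/|\lambda|}$. Then $g(\tau(z))=z=q(\psi(z))=g(\lambda\tau(\psi(z)))$, and injectivity of $g$ gives (11). Now let $z\in J\cap D_{\varepsilon/|\lambda|}$. If $z\in E$, then $z\in E_s=\psi(E)$, so $q(z)\in E$. If $q(z)\in E$, then $q(z)=g(\lambda\tau(z))\in D_\varepsilon$, so by (11) $\psi(q(z))=g(\tau(z))=z$, and $z\in\psi(E)\subset E$. $\square$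

## 7. Tame pieces and the gluing estimate

We want to define homeomorphisms of $J$ piece by piece. For continuity it suffices that the pieces are compact and the maps agree where pieces meet. For Lipschitz bounds it does not suffice. Let $X=\{(x,0)\}$ and $Y=\{(x,x^2)\}$, $0\le x\le1$, two arcs meeting only at $(0,0)$. Let $\sigma(x)=x/2$ on $[0,\frac12]$ and $\sigma(x)=(3x-1)/2$ on $[\frac12,1]$. Let $\Phi$ be the identity on $X$ and $(x,x^2)\mapsto(\sigma(x),\sigma(x)^2)$ on $Y$. It is bi-Lipschitz on each arc, but for small $x$ the points $(x,0)$ and $(x,x^2)$, at distance $x^2$, have images at distance at least $x/2$. The trouble is the cusp, and the next definition excludes it.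

**Definition (tame set).** A compact set $A\subset J$ with a finite nonempty set $\partial A\subset A$ is tame if for some $C\ge1$
$$\mathrm{dist}(a,\partial A)\le C|a-b|\qquad\text{for all }a\in A,\ b\in J\setminus A. \tag{12}$$

Here $\partial A$ is a chosen set of "gates" of $A$. If $J$ is the unit circle and $A$ a closed arc of length less than $\pi$ with its two endpoints as gates, (12) holds with $C=2$. If $b$ is nearer to $a$ than both endpoints, then $|a-b|<2$, and the arc of the circle of length at most $\pi$ from $a$ to $b$ leaves $A$ through an endpoint $e$; chords increase with arcs up to length $\pi$, so $|a-e|\le|a-b|$, contrary to the choice of $b$. So (12) even holds with $C=1$. In the cusp example, with $X\cup Y$ in place of $J$, $A=X$ is not tame with the gate $(0,0)$: $a=(x,0)$ has distance $x$ from the gate and $x^2$ from $(x,x^2)$.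

**Lemma 6.** $E$ with $\partial E=\{r,r_1\}$ is tame.

*Proof.* The idea is to magnify a bad pair by the linearized dynamics until it has unit size, where openness of $E\setminus\{r,r_1\}$ applies. Otherwise there are $a_j\in E$, $b_j\in J\setminus E$ with $\mathrm{dist}(a_j,\partial E)>j|a_j-b_j|$. Then $|a_j-b_j|\to0$, and along a subsequence both converge to a point of $E\cap\overline{J\setminus E}$. As $E\setminus\{r,r_1\}$ is open in $J$, this point is $s=r$ or $s=r_1$. Use the data of Lemma 5 for this $s$, and put $u_j=\tau(a_j)\ne0$, $v_j=\tau(b_j)$ for large $j$. Then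
$$|u_j-v_j|\le\Lambda_g|a_j-b_j|\le\tfrac{\Lambda_g}j|a_j-s|\le\tfrac{\Lambda_g^2}j|u_j|,$$
so $|v_j|\le2|u_j|$ once $j\ge\Lambda_g^2$. For large $j$ choose $m_j\ge0$ with $|\lambda|^{m_j}|u_j|\in[\varepsilon/(4|\lambda|),\varepsilon/4)$. For $0\le i<m_j$ we have $|\lambda^iu_j|<\varepsilon/(4|\lambda|)$ and $|\lambda^iv_j|<\varepsilon/(2|\lambda|)$, so Lemma 5 applies to $g(\lambda^iu_j)$ and $g(\lambda^iv_j)$. By induction
$$a_j^*=q^{m_j}(a_j)=g(\lambda^{m_j}u_j)\in E,\qquad b_j^*=q^{m_j}(b_j)=g(\lambda^{m_j}v_j)\in J\setminus E .$$
Also $|\lambda^{m_j}(u_j-v_j)|\le\frac{\Lambda_g^2}j\cdot\frac\varepsilon4\to0$. Along a subsequence $a_j^*,b_j^*\to y$ with $\varepsilon/(4|\lambda|)\le|\tau(y)|\le\varepsilon/4$. So $y\in E\cap D_\varepsilon$ and $y\ne s$, hence $y\in E\setminus\{r,r_1\}$, while $y\in\overline{J\setminus E}$. This contradicts openness of $E\setminus\{r,r_1\}$ in $J$. $\square$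

**Lemma 7.** If $A\subset E$ is tame and $\psi\in\{\psi_L,\psi_R\}$, then $\psi(A)$ with $\partial\psi(A)=\psi(\partial A)$ is tame. Hence every $\psi_w(E)$ is tame, with $\partial\psi_w(E)=\{\psi_w(r),\psi_w(r_1)\}$.

*Proof.* The idea is to push a bad pair forward by $q$. Otherwise there are $a_j'=\psi(a_j)$ with $a_j\in A$, and $b_j'\in J\setminus\psi(A)$, with $\mathrm{dist}(a_j',\psi(\partial A))>j|a_j'-b_j'|$. Along a subsequence $a_j\to a\in A$ and $a_j',b_j'\to y=\psi(a)$. Put $b_j=q(b_j')\in J$; then $b_j\to q(y)=a$. If $b_j\in A$ for infinitely many $j$, then along these $\psi(b_j)\to\psi(a)=y$ and $q(\psi(b_j))=b_j=q(b_j')$. By Step 6.3, $q$ is injective near $y$, so $b_j'=\psi(b_j)\in\psi(A)$ for large such $j$: contradiction. So $b_j\in J\setminus A$ for large $j$. With $C$ from (12) for $A$, some $x_j\in\partial A$ satisfies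
$$|a_j-x_j|\le C|a_j-b_j|\le C\,\mathrm{Lip}(q|_J)\,|a_j'-b_j'|,$$
hence $|a_j'-\psi(x_j)|\le\mathrm{Lip}(\psi)\,C\,\mathrm{Lip}(q|_J)\,|a_j'-b_j'|$, a contradiction for large $j$. The last sentence follows from Lemma 6 by induction on the length of $w$. $\square$

**Lemma 8.** Let $A$ be tame, and let $X\subset A$ and $Y\subset(J\setminus A)\cup\partial A$ be compact and nonempty. There is $C'$ such that for all $x\in X$, $y\in Y$: if $X\cap Y\ne\emptyset$, some $z\in X\cap Y$ has $|x-z|\le C'|x-y|$; if $X\cap Y=\emptyset$, then $|x-y|\ge1/C'$.

*Proof.* If $X\cap Y=\emptyset$, use compactness. Otherwise, some $z\in\partial A$ has $|x-z|\le C|x-y|$: if $y\in\partial A$ take $z=y$, else use (12). If $z\in X\cap Y$ we are done. If not, $z$ has distance at least $c$ from $X$ or from $Y$, where $c>0$ is independent of $z$ because $\partial A$ is finite. So $c\le|x-z|\le C|x-y|$ or $c\le|z-y|\le(C+1)|x-y|$. Then any $z'\in X\cap Y$ satisfies $|x-z'|\le\mathrm{diam}(J)\le\mathrm{diam}(J)\frac{C+1}c|x-y|$. $\square$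

## 8. Thompson's group acting on the cell

**Step 8.1 (pieces of a tree).** A binary tree $T$ subdivides $E$ as it subdivides $[0,1]$, except that a middle piece stays behind at each interior node. Let $T$ have $m$ leaves $w_1,\dots,w_m$ from left to right, and interior nodes $v_1,\dots,v_{m-1}$ in in-order, so that $v_j$ stands between $w_j$ and $w_{j+1}$. Put
$$\ell_j=\psi_{w_j}(E),\ e^-(\ell_j)=\psi_{w_j}(r),\ e^+(\ell_j)=\psi_{w_j}(r_1);\qquad g_j=\psi_{v_j}(M),\ e^-(g_j)=\psi_{v_j}(r_L),\ e^+(g_j)=\psi_{v_j}(r_R),$$
and $(p_1,\dots,p_{2m-1})=(\ell_1,g_1,\ell_2,\dots,g_{m-1},\ell_m)$.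

Example: for leaves $LL,LR,R$ the pieces are $\psi_{LL}(E),\ \psi_L(M),\ \psi_{LR}(E),\ M,\ \psi_R(E)$.

**Lemma 9.** (i) $E=\bigcup p_i$.

(ii) $p_i\cap p_{i+1}=\{e^+(p_i)\}$ and $e^+(p_i)=e^-(p_{i+1})$.

(iii) If $|i-i'|\ge2$, then $p_i\cap p_{i'}=\emptyset$, except that for $d=2$ the set $\ell_j\cap\ell_{j+1}$ is the single point $e^+(\ell_j)=e^-(g_j)=e^+(g_j)=e^-(\ell_{j+1})$.

(iv) $r\in p_i$ iff $i=1$, and $e^-(p_1)=r$; $r_1\in p_i$ iff $i=2m-1$, and $e^+(p_{2m-1})=r_1$.

*Proof.* Induction on $m$; $m=1$ is trivial. For $m\ge2$ let $T_L,T_R$ be the subtrees at the children of the root. The pieces of $T$ are, in order, the $\psi_L$-images of the pieces of $T_L$, then $M$, then the $\psi_R$-images of the pieces of $T_R$; and $\psi_L,\psi_R$ are injective and respect $e^\pm$. So (ii) and (iii) hold within the two groups, and (i) follows from $E=E_L\cup M\cup E_R$. A piece $\psi_L(p)$ can meet $M$ only in $r_L=\psi_L(r_1)$, by (10). By (iv) for $T_L$ it contains this point iff $p$ is the last piece of $T_L$, and then $e^+(\psi_L(p))=\psi_L(r_1)=r_L=e^-(M)$. Symmetrically, $\psi_R(p)$ meets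 $M$ iff $p$ is the first piece of $T_R$, and exactly in $r_R=e^+(M)=\psi_R(r)=e^-(\psi_R(p))$. A piece in $E_L$ and a piece in $E_R$ meet at most in $\{r_L\}\cap\{r_R\}$. This is empty for $d\ge3$. For $d=2$ it is one point, lying only in the last piece of the first group and the first piece of the second; both are leaf pieces, with $M$ between them. Finally $r\notin M\cup E_R$ and $r=\psi_L(r)$, so (iv) for $T_L$ gives the first half of (iv); the second is symmetric. $\square$

**Proposition 10.** To each pair $(T,T')$ of finite rooted binary trees with the same number $m$ of leaves there is an element $\Phi_{T,T'}\in\mathrm{BiLip}(J)$ equal to the identity on $N$ and preserving $E$. This induces an injective homomorphism $F\to\mathrm{BiLip}(J)$.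

*Proof.* **Step 8.2 (definition).** First we define $\Phi=\Phi_{T,T'}$ and see that it is a homeomorphism. Primes denote the data of $T'$. Let $\Phi$ be the identity on $N$, $\psi_{w_j'}\psi_{w_j}^{-1}\colon\ell_j\to\ell_j'$ and $\psi_{v_j'}\psi_{v_j}^{-1}\colon g_j\to g_j'$. These maps send $e^\pm$ to $e^\pm$. By Lemma 9(iv), $N$ meets the pieces only in $r=e^-(\ell_1)=e^-(\ell_1')$ and $r_1=e^+(\ell_m)=e^+(\ell_m')$. So by Lemma 9(ii),(iii) the definitions agree wherever pieces meet. As the pieces are compact and finite in number, $\Phi$ is well defined and continuous, with inverse $\Phi_{T',T}$. By Step 6.3 it is Lipschitz on each piece, with a common constant $\Lambda\ge1$.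

**Step 8.3 (Lipschitz across pieces).** To bound $\Phi$ on two points in different pieces, we show that any two distinct pieces $X,Y$, including $N$, satisfy Lemma 8 (in some order) for a suitable tame $A$:

- for $N$ and another piece, take $A=E$;
- for a leaf piece and another piece inside $E$, take $A$ to be the leaf piece; by Lemma 9 the other piece meets it only in $e^\pm$, that is, in $\partial A$;
- for $\psi_v(M)$ and $\psi_{v'}(M)$ with $v'$ equal to or extending $vs$, $s\in\{L,R\}$, take $A=\psi_{vs}(E)\supset\psi_{v'}(M)$; by (10) it meets $\psi_v(M)$ only in $\psi_v(r_s)$, which is $\psi_{vL}(r_1)$ or $\psi_{vR}(r)$, a point of $\partial A$;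
- for $\psi_v(M)$ and $\psi_{v'}(M)$ with $v,v'$ incomparable and longest common prefix $u$, take $A=\psi_{uL}(E)$; it contains one of the two pieces, and it meets $\psi_{uR}(E)$, which contains the other, at most in $\psi_u(r_L)=\psi_{uL}(r_1)\in\partial A$.

Let $x\in X$, $y\in Y$. If $X\cap Y\ne\emptyset$, take $z$ as in Lemma 8; then
$$|\Phi(x)-\Phi(y)|\le\Lambda|x-z|+\Lambda|z-y|\le\Lambda(2C'+1)|x-y|.$$
If $X\cap Y=\emptyset$, then $|\Phi(x)-\Phi(y)|\le\mathrm{diam}(J)\le C'\,\mathrm{diam}(J)\,|x-y|$. So $\Phi$ is Lipschitz, and so is $\Phi^{-1}=\Phi_{T',T}$.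

**Step 8.4 (homomorphism).** We check compatibility with the relations of $F$. Adding two children to the $j$-th leaf of both trees does not change $\Phi$: with $w=w_j$, $w'=w_j'$, the map $\psi_{w'}\psi_w^{-1}$ equals $\psi_{w's}\psi_{ws}^{-1}$ on $\psi_{ws}(E)$ for $s=L,R$, and it is also the prescribed map $\psi_w(M)\to\psi_{w'}(M)$. Clearly $\Phi_{T',T''}\Phi_{T,T'}=\Phi_{T,T''}$. So we get a homomorphism from $F$, with the matching order of composition.

**Step 8.5 (injectivity).** Finally, the kernel is trivial. If $\Phi_{T,T'}=\mathrm{id}$, then $\psi_{w_j}(E)=\psi_{w_j'}(E)$ for all $j$. If $w_j,w_j'$ were incomparable, these infinite sets would meet in at most one point, by (8). If one word properly extended the other, its set would be a proper subset, since $r_1\notin E_L$ and $r\notin E_R$. So $w_j=w_j'$ for all $j$, and $T=T'$. $\square$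

## 9. Proof of Theorem 1

**Step 9.1 (the map $\varphi$).** We take the simplest element of infinite order: $\varphi=\Phi_{T,T'}$ with leaves $LL,LR,R$ of $T$ and $L,RL,RR$ of $T'$. The interior nodes in in-order are $L,\emptyset$ for $T$ and $\emptyset,R$ for $T'$. So $\varphi=f^n$ on $\psi_{LL}(E)\cup\psi_L(M)$; $\varphi=\psi_{RL}\psi_{LR}^{-1}$ on $\psi_{LR}(E)$; $\varphi=\psi_R$ on $M\cup E_R$; and $\varphi=\mathrm{id}$ off $E$. In particular $\varphi^{-1}=\psi_L$ on $\psi_L(E)$, so by (5)
$$\varphi^{-j}(r_L)=\psi_L^j(r_L)=B(e^{2\pi id^{-2-j}}),\qquad j\ge0.$$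
These points are distinct, so $\varphi$ has infinite order.

For the basilica use the angle coordinate $x=24(t-\frac23)\in[0,4]$ on $\overline I$. Then $\psi_L,\psi_R$ act as $x\mapsto x/4$ and $x\mapsto3+x/4$, and $E_L,M,E_R$ correspond to $[0,1],[1,3],[3,4]$. The map $\varphi$ corresponds to the piecewise linear homeomorphism of $[0,4]$ with slope $4$ on $[0,\frac34]$, slope $1$ on $[\frac34,1]$ and slope $\frac14$ on $[1,4]$: $0\mapsto0$, $\frac34\mapsto3$, $1\mapsto\frac{13}4$, $4\mapsto4$.

**Step 9.2 (disjoint rotates).** To make $\varphi$ and $k\varphi k^{-1}$ commute we show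
$$\Omega\cap k^j\Omega=\emptyset\qquad\text{for }0<j<d. \tag{13}$$
We have $\partial(k^j\Omega)=k^j\Gamma_\alpha\cup k^{j+1}\Gamma_\beta$. Its internal rays have angles $j/d,(j+1)/d$, which modulo $1$ are not in $(0,1/d)$, so they miss $\Omega$ by (3). Its external rays land at $r_j$ and $r_{j+1}$. A ray landing at $r_i\notin\{r,r_1\}$ is disjoint from $\partial\Omega$ and does not lie in $\Omega$, since $r_i\notin\overline\Omega$ by (3); so it misses $\Omega$. A ray landing at $r$ or $r_1$ misses $\Omega$ by (2), because it lies in $\Omega$ if it meets $\Omega$. So $\partial(k^j\Omega)\cap\Omega=\emptyset$, and $\Omega$ is contained in $k^j\Omega$ or disjoint from it. By (3), $k^j\Omega\cap\overline{U_0}=k^j\Sigma$ is disjoint from $\Sigma\subset\Omega$, so they are disjoint.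

**Step 9.3 (conclusion).** Now we read off $\mathbb Z^2$. The bijection $\varphi$ is the identity on $N=J\setminus\Omega$, so it preserves $J\cap\Omega$; similarly $k\varphi k^{-1}$ is the identity off $J\cap k\Omega$ and preserves this set. By (13) they commute. If $\varphi^a(k\varphi k^{-1})^b=\mathrm{id}$, restriction to the two sets gives $\varphi^a=\mathrm{id}=\varphi^b$, so $a=b=0$. Hence they generate $\mathbb Z^2\le\mathrm{BiLip}(J)\le QS(J)$. By Lemma 3, $QS(J_f)\not\cong\mathbb Z_2*\mathbb Z_3$ for $d=3$, $n=4$, and the conjecture is disproved. $\blacksquare$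

## 10. The wreath product $F\wr\mathbb Z_d$: Theorem 2(a)

Let $G\cong F$ be the image of $F$ from Proposition 10. Its elements are the identity off $J\cap\Omega$. By (13) the groups $k^jGk^{-j}$, $0\le j<d$, have disjoint supports, so they generate $F^d$, and conjugation by $k$ permutes the factors cyclically. Elements of $F^d$ preserve each $k^jE$. For $0<i<d$ the map $k^i$ does not preserve $E$: $E$ and $k^iE$ are the disjoint infinite sets $J\cap\Omega$ and $J\cap k^i\Omega$, each enlarged by two points. So $\langle k\rangle$ meets $F^d$ trivially, and $\langle G,k\rangle=F^d\rtimes\mathbb Z_d=F\wr\mathbb Z_d$. $\blacksquare$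

## 11. Bounded integer sequences: Theorem 2(b)

The cell $E$ contains the copies $\psi_L^j(E_R)$, $j\ge0$, shrinking to $r$. We let $\varphi^{m_j}$ act in the $j$-th copy; the point is to bound the Lipschitz constants uniformly in $j$.

**Step 11.1 ($\psi_L^j(E)$ shrinks to $r$).** This brings all but finitely many copies into the linearization domain at $r$. Let $Y=\bigcap_j\psi_L^j(E)$, a decreasing intersection of continua: it is compact and connected, contains $r$, and $\psi_L(Y)=Y$ since $\psi_L$ is injective. By hyperbolicity there are $m$ and $\epsilon>0$ with $|f^{nm}(x)-f^{nm}(y)|\ge\frac32|x-y|$ for $x,y\in J$, $|x-y|<\epsilon$ (choose $m$ with $|(f^{nm})'|\ge2$ on $J$ and use Taylor's formula). By uniform continuity there is $\delta>0$ such that $x,y\in Y$, $|x-y|<\delta$ imply $|\psi_L^m(x)-\psi_L^m(y)|<\epsilon$. Then, as $f^{nm}\psi_L^m=\mathrm{id}$, this distance is at most $\frac23|x-y|$. Cover $Y$ by finitely many, say $l$, subsets of diameter less than $\delta$. Applying $\psi_L^{mi}$ covers $\psi_L^{mi}(Y)=Y$ by $l$ sets of diameter at most $(2/3)^i\delta$, for every $i$.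 So $Y$ has at most $l$ points, and by connectedness $Y=\{r\}$.

**Step 11.2 (the copies $E_j$).** We set up notation and check that the copies meet only in endpoints. Take $g,\tau,\lambda,\Lambda_g,\varepsilon$ as in Lemma 5 for $s=r$, write $D=D_\varepsilon$, and choose $j_0$ with $\psi_L^{j_0}(E)\subset D$. Let $\varepsilon'=\max|\tau|$ over $\psi_L^{j_0}(E)$, so $\varepsilon'<\varepsilon$, and $\chi=g\circ\lambda^{-1}\circ\tau\colon D\to D$. By (11), $\psi_L^j=\chi^{j-j_0}\psi_L^{j_0}$ on $E$ for $j\ge j_0$. Put
$$\theta_j=\psi_L^j\psi_R,\qquad E_j=\theta_j(E),\qquad\partial E_j=\theta_j(\{r,r_1\}),\qquad j\ge0.$$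
So $\theta_j=\chi^{j-j_0}\theta_{j_0}$ and $E_j=\chi^{j-j_0}(E_{j_0})$ for $j\ge j_0$. Let $i<j$. Since $E_i=\psi_L^i(E_R)$ and $E_j\subset\psi_L^i(E_L)$, we have $E_i\cap E_j\subset\psi_L^i(E_L\cap E_R)$. For $d\ge3$ this is empty. For $d=2$ it is the point $\psi_L^i(r_R)=\theta_i(r)$, which also equals $\psi_L^{i+1}(r_1)$. It lies in $E_j$ only if $r_1\in\psi_L^{j-i-1}\psi_R(E)$; as $r_1\notin E_L$, this forces $j=i+1$, and then the point is $\psi_L^{i+1}\psi_R(r_1)=\theta_j(r_1)$. So two distinct $E_j$ meet at most in a common endpoint.

**Step 11.3 (uniform scaling).** There is $\Lambda_0\ge1$ with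
$$\Lambda_0^{-1}|\lambda|^{-j}|a-b|\le|\theta_j(a)-\theta_j(b)|\le\Lambda_0|\lambda|^{-j}|a-b|\qquad(a,b\in E,\ j\ge0). \tag{14}$$
This is what makes conjugation by $\theta_j$ harmless. For $j\ge j_0$ we have $\theta_j=g\circ\lambda^{-(j-j_0)}\circ\tau\circ\theta_{j_0}$, where $\theta_{j_0}$ is bi-Lipschitz and $g$ is $\Lambda_g$-bi-Lipschitz; the factor $|\lambda|^{j_0}$ goes into $\Lambda_0$. The finitely many remaining $j$ are covered by Step 6.3.

**Step 11.4 (uniform tameness).** We show that the $E_j$ are tame with a common constant. For $j\le j_0$ use Lemma 7, and let $C$ be a constant for $E_{j_0}$. Let $j>j_0$, $i=j-j_0$, $a\in E_j$, $b\in J\setminus E_j$.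

*Case 1: $b\in D$ and $|\lambda|^i|\tau(b)|<\varepsilon$.* Put $a_0=g(\lambda^i\tau(a))=f^{ni}(a)\in E_{j_0}$ and $b_0=g(\lambda^i\tau(b))=f^{ni}(b)\in J$. Then $b_0\notin E_{j_0}$, since otherwise $b=\chi^i(b_0)\in E_j$. Take $x_0\in\partial E_{j_0}$ with $|a_0-x_0|\le C|a_0-b_0|$, and $x=\chi^i(x_0)\in\partial E_j$. Then
$$|a-x|\le\Lambda_g|\lambda|^{-i}|\tau(a_0)-\tau(x_0)|\le\Lambda_g^2|\lambda|^{-i}|a_0-x_0|\le C\Lambda_g^2|\lambda|^{-i}|a_0-b_0|\le C\Lambda_g^3|\tau(a)-\tau(b)|\le C\Lambda_g^4|a-b|.$$

*Case 2: otherwise.* We have $|\tau(a)|\le\varepsilon'|\lambda|^{-i}$. If $b\in D$, then $|\tau(b)|\ge\varepsilon|\lambda|^{-i}$, so $|a-b|\ge\Lambda_g^{-1}(\varepsilon-\varepsilon')|\lambda|^{-i}$. If $b\notin D$, then $|a-b|\ge c_1\ge c_1|\lambda|^{-i}$ with $c_1=\mathrm{dist}(g(\{|u|\le\varepsilon'\}),\mathbb C\setminus D)>0$. On the other hand $\mathrm{dist}(a,\partial E_j)\le\mathrm{diam}\,E_j\le\Lambda_0\,\mathrm{diam}(E)\,|\lambda|^{-j}\le\Lambda_0\,\mathrm{diam}(E)\,|\lambda|^{-i}$ by (14). So (12) holds with a constant independent of $j$.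

**Step 11.5 (the action).** We define the maps and bound their Lipschitz constants. Let $C\ge1$ now be a common tameness constant for all $E_j$. For $\mathbf m=(m_j)\in\ell^\infty(\mathbb N,\mathbb Z)$ let $\Phi_{\mathbf m}=\theta_j\varphi^{m_j}\theta_j^{-1}$ on $E_j$ and $\Phi_{\mathbf m}=\mathrm{id}$ elsewhere. Since $\varphi$ preserves $E$ and fixes $r,r_1$, $\Phi_{\mathbf m}$ fixes all points of $\partial E_j$, so by Step 11.2 it is a well-defined bijection of $J$, with inverse $\Phi_{-\mathbf m}$. As $|m_j|\le\|\mathbf m\|_\infty$, only finitely many powers of $\varphi$ occur, and (14) gives a common Lipschitz constant $\Lambda\ge1$ on all $E_j$.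

Let $x,y\in J$. If they lie in a common $E_j$, then $|\Phi_{\mathbf m}(x)-\Phi_{\mathbf m}(y)|\le\Lambda|x-y|$. Otherwise $|\Phi_{\mathbf m}(x)-x|\le(\Lambda+1)C|x-y|$. This is trivial if $x$ lies in no $E_j$. If $x\in E_j$, then $y\notin E_j$, so there is $e\in\partial E_j$ with $|x-e|\le C|x-y|$, and
$$|\Phi_{\mathbf m}(x)-x|\le|\Phi_{\mathbf m}(x)-\Phi_{\mathbf m}(e)|+|e-x|\le(\Lambda+1)|x-e|.$$
The same bound holds for $|\Phi_{\mathbf m}(y)-y|$. So $\Phi_{\mathbf m}$ is Lipschitz with constant at most $2(\Lambda+1)C+1$, and so, with its own constant, is $\Phi_{\mathbf m}^{-1}=\Phi_{-\mathbf m}$.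

**Step 11.6 (conclusion).** It remains to see that we have a copy of the group. Clearly $\Phi_{\mathbf m}\Phi_{\mathbf m'}=\Phi_{\mathbf m+\mathbf m'}$, and $\Phi_{\mathbf m}=\mathrm{id}$ forces $\varphi^{m_j}=\mathrm{id}$, that is $m_j=0$, for all $j$. So $\mathbf m\mapsto\Phi_{\mathbf m}$ is an injective homomorphism into $\mathrm{BiLip}(J)$. Finally, $\ell^\infty(\mathbb N,\mathbb Z)$ has cardinality $2^{\aleph_0}$ and is free abelian (Nöbeling, Invent. Math. 6 (1968)), hence of rank $2^{\aleph_0}$. $\blacksquare$

## 12. From centers to all attracting cycles: Theorem 2(c)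

Write $f_c(z)=z^d+c$. We deform $c$ to a parameter with periodic critical point without changing the quasisymmetry type of the Julia set.

**Step 12.1 (the multiplier map).** Let $\mathcal W$ be the component, containing the given parameter, of the open set of $c$ for which $f_c$ has an attracting cycle in $\mathbb C$. This cycle attracts the only finite critical point, so it is unique. By the implicit function theorem its period $n$ is constant on $\mathcal W$ and its multiplier $\mu\colon\mathcal W\to\mathbb D$ is holomorphic. $\mathcal W$ is bounded, since for large $|c|$ the critical orbit escapes.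

**Step 12.2 ($\mu$ has a zero in $\mathcal W$).** A zero means that the critical point $0$ lies on the cycle. Suppose $c_j\in\mathcal W$, $c_j\to c\in\partial\mathcal W$ and $|\mu(c_j)|\le\rho<1$. The points of the attracting cycles are bounded; a limit $z$ of them satisfies $f_c^n(z)=z$ and $|(f_c^n)'(z)|\le\rho$, so $f_{c'}$ has an attracting cycle for all $c'$ in a disc about $c$. This disc meets $\mathcal W$, so $c\in\mathcal W$, contradicting $c\in\partial\mathcal W$ with $\mathcal W$ open. Hence $|\mu|\to1$ at $\partial\mathcal W$. If $\mu$ had no zero, the maximum principle for $1/\mu$ on the bounded open set $\mathcal W$ would give $|1/\mu|\le1$, contradicting $|\mu|<1$. So there is $c_0\in\mathcal W$ for which $0$ is periodic of exact period $n$.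

**Step 12.3 (moving the Julia set).** We compare $J_c$ with $J_{c_0}$. Each $c\in\mathcal W$ has a disc about it in $\mathcal W$ over which the Julia set moves holomorphically (Mañé–Sad–Sullivan). By Słodkowski's theorem the motion of the Julia set together with $\infty$, with $\infty$ fixed, extends to a motion of $\hat{\mathbb C}$ by quasiconformal maps, whose restrictions to $\mathbb C$ are quasisymmetric. So the Julia sets over this disc are quasisymmetrically equivalent. As $\mathcal W$ is connected, $J_c$ is quasisymmetrically equivalent to $J_{c_0}$ for all $c\in\mathcal W$, and $QS(J_c)\cong QS(J_{c_0})$.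

**Step 12.4 (the two subgroups).** Now we find them in $QS(J_{c_0})$. If $n\ge2$, apply (a) and (b) to $c_0$. If $n=1$, then $c_0=f_{c_0}(0)=0$ and $J_{c_0}$ is the unit circle, which we parametrize by $\mathbb R/\mathbb Z$. There $F$ acts by piecewise linear maps on the arc $[0,1/d]$, and $\mathbb Z_d$ acts by rotations by multiples of $1/d$. The rotated arcs have disjoint interiors and no nontrivial rotation among these preserves $[0,1/d]$, so we get a bi-Lipschitz action of $F\wr\mathbb Z_d$, faithful as in Section 10. For $\ell^\infty(\mathbb N,\mathbb Z)$, choose disjoint arcs $I_j$ in $[0,1]$, and on $I_j$ use the power $m_j$ of one piecewise linear homeomorphism of $[0,1]$ of infinite order, transported affinely. Boundedness of $(m_j)$ gives a common Lipschitz constant $\Lambda\ge1$ on the $I_j$. The resulting map is increasing and fixes the endpoints of all $I_j$; splitting an interval $[x,y]$ at the right end of the arc containing $x$ and the left end of the arc containing $y$, when these arcs exist and differ, shows that it is $\Lambda$-Lipschitz. The same holds for its inverse.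

**Step 12.5 (the last sentence).** It remains to exclude countable and virtually free groups. A group containing $\ell^\infty(\mathbb N,\mathbb Z)$ is uncountable, and it contains $\mathbb Z^2$, so by Lemma 3 it is not virtually free. Every unicritical polynomial of degree $d\ge2$ is affinely conjugate to some $z^d+c$, and this changes the Julia set by a similarity only. If it is hyperbolic with connected Julia set, its critical point does not escape, and it has an attracting cycle in $\mathbb C$. So no connected Julia set of a hyperbolic unicritical polynomial has a countable or virtually free quasisymmetry group. $\blacksquare$
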